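# Constant curvature hypersurfaces in hyperbolic space over mean-convex domains

## 1. Spherical caps, and a cylinder that fails

Fix $n\ge 3$. We work in the upper half-space $\mathbb R^{n+1}_+=\{(x,x_{n+1}):x\in\mathbb R^n,\ x_{n+1}>0\}$ with the hyperbolic metric $\bar g=x_{n+1}^{-2}\,|dX|^2$. Its ideal boundary contains $\mathbb R^n\times\{0\}\cong\mathbb R^n$. Write $D$ for the Euclidean derivative, $X\cdot Y$ for the Euclidean product, $\bar D$ for the Levi-Civita connection of $\bar g$, and $\langle\cdot,\cdot\rangle$ for $\bar g$. With $\varphi=-\log x_{n+1}$ the conformal change formula reads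
$$\bar D_XY=D_XY+X(\varphi)Y+Y(\varphi)X-(X\cdot Y)\,D\varphi,\qquad D\varphi=-\frac{e_{n+1}}{x_{n+1}}. \tag{1.1}$$

Let $\Sigma$ be the graph of a function $u>0$, with Euclidean upward unit normal
$$\mathbf n=\frac{(-Du,1)}{w},\qquad w=\sqrt{1+|Du|^2},\qquad \nu=\mathbf n\cdot e_{n+1}=\frac1w .$$
The hyperbolic unit normal is $N=u\,\mathbf n$. For tangent fields, (1.1) gives
$$\langle\bar D_XY,N\rangle=u^{-2}\big(D_XY\cdot u\mathbf n+(X\cdot Y)\,u^{-1}e_{n+1}\cdot u\mathbf n\big)=u^{-1}h^e(X,Y)+u^{-2}\nu\,X\cdot Y,$$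
where $h^e$ is the Euclidean second fundamental form. If $E_i$ are Euclidean orthonormal principal directions, then $\tau_i=uE_i$ are hyperbolic orthonormal, and so the hyperbolic principal curvatures are
$$\kappa_i=u\,\kappa_i^e+\nu . \tag{1.2}$$

**Example 1 (caps).** Over the ball $B_r(x_c)$ take $\tau\in(0,1)$, $R=r/\sqrt{1-\tau^2}$ and
$$\phi(x)=\sqrt{R^2-|x-x_c|^2}-\tau R .$$
It vanishes for $|x-x_c|=r$, because $R^2-r^2=\tau^2R^2$. The graph is part of a sphere of radius $R$ centered at height $-\tau R$, so $\kappa_i^e=-1/R$ and $\nu=(\phi+\tau R)/R$. By (1.2), $\kappa_i=-\phi/R+\phi/R+\tau=\tau$ for every $i$. With $r=3$, $R=5$, $\tau=4/5$ the cap has height $5-4=1$, slope $3/4$ at the rim, and $\nu=4/5=\tau$ at the rim. In general the rim slope is $r/(\tau R)=\sqrt{1-\tau^2}/\tau$, and the height over the center is $R(1-\tau)=r\sqrt{(1-\tau)/(1+\tau)}$. A horizontal plane (a horosphere) has $\kappa_i^e=0$, $\nu=1$, hence $\kappa_i=1$.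

So over a ball, every symmetric function $f$ of the principal curvatures with $f(\tau,\dots,\tau)=\tau$ has a hypersurface with $f(\kappa)=\sigma$ for each $\sigma\in(0,1)$. Over a disjoint union of balls we take a union of caps.

**Example 2 (a cylinder).** Over the slab $|x_1|<3$ put $u=\sqrt{25-x_1^2}-4$. The same computation gives $\kappa_1=4/5$, but the other Euclidean curvatures vanish, so $\kappa_2=\dots=\kappa_n=\nu=\sqrt{25-x_1^2}/5$. This equals $4/5$ at the rim and $1$ in the middle. If $f$ is strictly increasing with $f(\tau,\dots,\tau)=\tau$, then $f(\kappa)>4/5$ inside. So once the domain is not a ball we really have to solve an equation.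

The equation involves more than the sum of the curvatures. For $1\le k\le n$ let
$$H_k(\kappa)=\binom nk^{-1}\sum_{1\le i_1<\dots<i_k\le n}\kappa_{i_1}\cdots\kappa_{i_k},\qquad H_0=1 .$$
Given a domain $\Omega\subset\mathbb R^n$ with boundary $\Gamma$ at infinity and $\sigma\in(0,1)$, we ask for a complete hypersurface with asymptotic boundary $\Gamma$ on which $(H_k/H_l)^{1/(k-l)}=\sigma$.

## 2. Gårding cones, mean-convexity, and the theorems

**Definition (Gårding cone, $k$-convexity).** $K_k=\{\kappa\in\mathbb R^n:H_j(\kappa)>0,\ 1\le j\le k\}$. A smooth hypersurface is *strictly $k$-convex* if $\kappa\in K_k$ everywhere. For $n=3$, the vector $(2,2,-\tfrac12)$ has $H_1=\tfrac76$, $H_2=\tfrac13(4-1-1)=\tfrac23$, $H_3=-\tfrac23\cdot 3=-2$; it lies in $K_2$ and not in $K_3$. Negative curvatures are thus allowed when $k<n$.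

**Definition (mean-convexity).** $\Gamma=\partial\Omega$ is *mean-convex* if its Euclidean mean curvature with respect to the normal pointing into $\Omega$ is nonnegative. We write $H_\Gamma$ for the normalized mean curvature, positive for round balls. A ball of radius $r$ has $H_\Gamma=1/r$. An annulus is not mean-convex: on its inner sphere of radius $a$ the normal into $\Omega$ points away from the center and $H_\Gamma=-1/a$.

**Conventions.** $\Omega\subset\mathbb R^n$ is bounded and open with smooth boundary $\Gamma$, lying locally on one side of $\Gamma$; it may be disconnected. Hypersurfaces are orientable. The normal of $\Sigma$ is the one pointing into the unique unbounded region of $\mathbb R^{n+1}_+\setminus\Sigma$, and $\kappa[\Sigma]$ is computed with it. $\partial\Sigma=\Gamma$ means that $\Gamma$ is the asymptotic boundary at infinity. "Smooth" means $C^\infty$.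

The following is stated as a conjecture in Bin Wang, "Curvature estimates for hypersurfaces of constant curvature in hyperbolic space II", arXiv:2505.00760 (2025).

**Conjecture.** *Let $0\le l<k\le n$. Given a disjoint collection of closed embedded smooth $(n-1)$-dimensional submanifolds $\Gamma=\{\Gamma_1,\dots,\Gamma_m\}\subseteq\partial_\infty\mathbb H^{n+1}$ and a constant $0<\sigma<1$, if $\Gamma=\partial\Omega$ is mean-convex, then there is a smooth complete strictly $k$-convex hypersurface $\Sigma$ in $\mathbb H^{n+1}$ with $(H_k/H_l)^{1/(k-l)}(\kappa[\Sigma])=\sigma$ on $\Sigma$ and $\partial\Sigma=\Gamma$ at infinity.*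

It is true, and the proof uses only a few structural properties of the curvature function.

**Definition (class $\mathcal F$).** $(f,K)\in\mathcal F$ if $K\subset\mathbb R^n$ is an open symmetric convex cone with vertex $0$ containing the positive cone $K_n$, and $f\in C^\infty(K)\cap C^0(\overline K)$ is symmetric, positive in $K$, zero on $\partial K$, homogeneous of degree one, concave, with $f_i=\partial f/\partial\kappa_i>0$ in $K$ and $f(\mathbf 1)=1$, $\mathbf 1=(1,\dots,1)$. The simplest member is $f=H_1$ on $K_1$.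

**Theorem 1.** *Let $(f,K)\in\mathcal F$, $0<\sigma<1$, and let $\Omega\subset\mathbb R^n$ be a bounded open set with smooth mean-convex boundary $\Gamma$. Then there is $u\in C^\infty(\Omega)\cap C^{1,1}(\overline\Omega)$, $u>0$ in $\Omega$, $u=0$ on $\Gamma$, whose graph $\Sigma$ is a complete embedded hypersurface of $\mathbb H^{n+1}$ with $\kappa[\Sigma]\in K$, $f(\kappa[\Sigma])=\sigma$, $\partial\Sigma=\Gamma$. Moreover, with $d=\mathrm{dist}(\cdot,\Gamma)$: $\nu\ge\sigma$, $\kappa$ is bounded, and $|\kappa-\sigma\mathbf 1|\le Cd$. With $f=(H_k/H_l)^{1/(k-l)}$ and $K=K_k$, which is in $\mathcal F$ by Lemma 3.1, this proves the conjecture.*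

**Theorem 2 (uniqueness among graphs).** *In Theorem 1, $u$ is the only function in $C^0(\overline\Omega)\cap C^\infty(\Omega)$, positive in $\Omega$ and zero on $\Gamma$, whose graph satisfies $\kappa\in K$, $f(\kappa)=\sigma$.*

**Theorem 3 (sharp range).** *Let $(f,K)\in\mathcal F$. If a nonempty properly embedded hypersurface $\Sigma\subset\mathbb H^{n+1}$ with compact closure $\Sigma\cup\Gamma$ in $\overline{\mathbb R^{n+1}_+}$ satisfies $\kappa\in K$ and $f(\kappa)=\sigma$ constant, then $0<\sigma<1$.*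

Since the equation degenerates where $u=0$, we first solve with boundary value $u=\varepsilon>0$ and then let $\varepsilon\to0$. For the limit we need curvature bounds on compact subsets of $\Omega$ that do not depend on $\varepsilon$. A maximum principle for the largest curvature (Section 5) will do this in the interior, provided the curvature is already bounded near $\Gamma$. The bound near $\Gamma$ comes from squeezing $\Sigma$ between spheres (Section 7). The problem at height $\varepsilon$ also has to be solved (Section 6); there bounds may depend on $\varepsilon$, and we shall even change $f$ slightly.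

## 3. Algebra of the class $\mathcal F$

**Lemma 3.1.** *For $0\le l<k\le n$, $f=(H_k/H_l)^{1/(k-l)}$ on $K_k$ belongs to $\mathcal F$.*

We use these textbook facts. $K_k$ is an open symmetric convex cone. On $K_k$ Maclaurin's inequality $H_j^{1/j}\ge H_k^{1/k}$ holds for $1\le j\le k$. If $\lambda\in K_k$, then deleting $\lambda_i$ leaves a vector in $K_{k-1}\subset\mathbb R^{n-1}$ (with $K_0$ the whole space). Newton's inequality $H_{j-1}^2\ge H_jH_{j-2}$ holds for all real vectors. Let $\sigma_j$ be the elementary symmetric polynomials, $\sigma_0=1$, $\sigma_{-1}=0$, let $\sigma_{j;i}$ be $\sigma_j$ with $\lambda_i$ set to $0$, and $q_j=\sigma_j/\sigma_{j-1}$.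

**Step 1: each $q_j$ is strictly increasing on $K_j$.** Since $\sigma_j=\sigma_{j;i}+\lambda_i\sigma_{j-1;i}$, we have $\partial_i\sigma_j=\sigma_{j-1;i}$, and
$$\partial_iq_j=\frac{\sigma_{j-1;i}\sigma_{j-1}-\sigma_j\sigma_{j-2;i}}{\sigma_{j-1}^2}=\frac{\sigma_{j-1;i}^2-\sigma_{j;i}\sigma_{j-2;i}}{\sigma_{j-1}^2}.$$
Here $\sigma_{j-1;i}>0$. If $\sigma_{j;i}\sigma_{j-2;i}\le0$, the numerator is positive. Otherwise $2\le j\le n-1$, and Newton's inequality in $n-1$ variables gives $\sigma_{j-1;i}^2\ge c\,\sigma_{j;i}\sigma_{j-2;i}$ with $c=\binom{n-1}{j-1}^2\big/\big[\binom{n-1}{j}\binom{n-1}{j-2}\big]>1$, so the numerator is again positive.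

**Step 2: each $q_j$ is concave on $K_j$.** We use induction on $j$, in all dimensions at once. $q_1$ is linear. For $j\ge2$, from $j\sigma_j=\sum_i\lambda_i\sigma_{j-1;i}$ and $\sigma_{j-1}=\sigma_{j-1;i}+\lambda_i\sigma_{j-2;i}$,
$$j\,q_j=\sum_i\frac{\lambda_i\,q_{j-1;i}}{\lambda_i+q_{j-1;i}}=\sum_i\Big(\lambda_i-\frac{\lambda_i^2}{\lambda_i+q_{j-1;i}}\Big),\qquad q_{j-1;i}=\frac{\sigma_{j-1;i}}{\sigma_{j-2;i}},\quad \lambda_i+q_{j-1;i}=\frac{\sigma_{j-1}}{\sigma_{j-2;i}}>0 .$$
By induction in dimension $n-1$, $\lambda_i+q_{j-1;i}$ is concave. The function $(x,y)\mapsto x^2/y$ is convex and nonincreasing in $y>0$, so its composition with (linear, concave) is convex. Hence $q_j$ is concave.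

**Step 3: assembling $f$.** Up to a constant factor $f$ is the geometric mean of $q_{l+1},\dots,q_k$, which are positive on $K_k$. The geometric mean is concave and strictly increasing in its arguments, so $f$ is concave with $f_i>0$. Symmetry, homogeneity, smoothness, positivity and $f(\mathbf 1)=1$ are clear. Maclaurin gives $H_l\ge H_k^{l/k}$, so $0<f\le H_k^{1/k}$. At a point of $\partial K_k$ all $H_j\ge0$ and some $H_j=0$, $j\le k$; Maclaurin, by continuity, forces $H_k=0$. So $f$ extends continuously by $0$. $\square$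

**Consequences of membership.** For $(f,K)\in\mathcal F$ and $\kappa\in K$ put $S=\sum f_i$, $Q=\sum f_i\kappa_i^2$.

- (A1) $S\ge1$: concavity and $\sum f_i\kappa_i=f$ (Euler) give $1=f(\mathbf 1)\le f(\kappa)+\sum f_i(1-\kappa_i)=S$.
- (A2) $f\le H_1$, so $K\subset\{H_1>0\}$: by symmetry and Euler $f_i(\mathbf 1)=\frac1n$, and concavity at $\mathbf 1$ gives $f(\kappa)\le1+\frac1n\sum(\kappa_i-1)=H_1(\kappa)$.
- (A3) $\sum f_i\kappa_i=f$ and $QS\ge f^2$ (Cauchy–Schwarz).
- (A4) If $\kappa_i\le\kappa_j$ then $f_i\ge f_j$: the concave function $t\mapsto f(\kappa+t(e_i-e_j))$ on $[0,\kappa_j-\kappa_i]$ is symmetric about the midpoint, so its derivative $f_i-f_j$ at $0$ is $\ge0$. Also $K+\overline{K_n}\subset K$: for $\kappa\in K$, $\eta\in\overline{K_n}$ and small $t>0$, $\kappa+\eta=(\kappa-t\mathbf 1)+(\eta+t\mathbf 1)$ is a sum of two elements of $K$.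

**Matrix functions.** For symmetric $A$ with eigenvalues $\lambda(A)\in K$ put $F(A)=f(\lambda(A))$, $F^{ij}=\partial F/\partial A_{ij}$. It is a textbook fact that $F$ is smooth and concave, that $F^{ij}$ has eigenvalues $f_i$, and that at a diagonal $A$ with entries $\kappa_i$
$$F^{ij,kl}\eta_{ij}\eta_{kl}=\sum f_{ij}\eta_{ii}\eta_{jj}+\sum_{i\ne j}\frac{f_i-f_j}{\kappa_i-\kappa_j}\eta_{ij}^2, \tag{3.1}$$
with quotients replaced by limits when $\kappa_i=\kappa_j$. If $A\le B$ and $\lambda(A)\in K$, the ordered eigenvalues satisfy $\lambda_i(A)\le\lambda_i(B)$, so $\lambda(B)\in K$ and $F(A)\le F(B)$, with strict inequality unless $A=B$.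

**Definition (regularization).** For $\theta\in[0,1]$ let $\tilde\kappa=\kappa+\theta\big(\sum_j\kappa_j\big)\mathbf 1$ and
$$f_\theta(\kappa)=\frac{f(\tilde\kappa)}{1+n\theta},\qquad K^\theta=\{\kappa:\tilde\kappa\in K\}.$$
The map $\kappa\mapsto\tilde\kappa$ is linear, invertible, symmetric in the indices, maps $K_n$ into $K_n$ and $\mathbf 1$ to $(1+n\theta)\mathbf 1$. So $(f_\theta,K^\theta)\in\mathcal F$. Moreover $f_{\theta,i}=(1+n\theta)^{-1}\big(f_i(\tilde\kappa)+\theta\sum_jf_j(\tilde\kappa)\big)$; summing gives $S_\theta=\sum_jf_j(\tilde\kappa)$, and therefore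
$$f_{\theta,i}\ge\mu S_\theta,\qquad \mu=\frac{\theta}{1+n\theta}<1. \tag{3.2}$$
This is not automatic. For $n=3$, $f=H_3^{1/3}$ at $\kappa=(t,1,1/t)$ has $f=1$, $f_i=1/(3\kappa_i)$, so $f_1/S=t^{-1}/(t+1+t^{-1})\to0$ as $t\to\infty$.

**Definition (Bellman extension).** Let $K'\subset K$ be compact and symmetric, and $\mathcal C=\{B:\lambda(B)\in K'\}$. For all symmetric $A$ put
$$\widetilde F(A)=\inf_{B\in\mathcal C}\{F(B)+F^{ij}(B)(A-B)_{ij}\}=\inf_{B\in\mathcal C}F^{ij}(B)A_{ij},$$
the second form by homogeneity. By concavity $\widetilde F=F$ on $\mathcal C$, and on $K'$ the $f_i$ lie between positive constants. So an equation $F(\cdot)=\mathrm{const}$ whose argument stays in $\mathcal C$ may be replaced by one that is uniformly elliptic on all matrices. For the function $\sqrt{\kappa_1\kappa_2}$ of two variables and diagonal matrices, this is the formula $\sqrt{\kappa_1\kappa_2}=\inf_r\frac12(r\kappa_1+r^{-1}\kappa_2)$, with $r=\sqrt{\kappa_2/\kappa_1}$ restricted to a compact interval.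

## 4. Identities on a graph of constant $f$-curvature

The matrix $\gamma^{ij}=\delta_{ij}-\frac{u_iu_j}{w(1+w)}$ is the inverse square root of the Euclidean induced metric $\delta_{ij}+u_iu_j$ (eigenvalues $1$ and $1/w$), and $h^e_{ij}=u_{ij}/w$. By (1.2), $\kappa$ is the vector of eigenvalues of
$$A[u]=\tfrac1w\big(I+u\,\gamma D^2u\,\gamma\big), \tag{4.1}$$
and the equation is $G[u]=G(D^2u,Du,u):=F(A[u])=s$ with $s$ constant. It is invariant under rigid motions of $\mathbb R^n$ and under $u\mapsto u(\rho\,\cdot)/\rho$, since $A[u(\rho\,\cdot)/\rho](x)=A[u](\rho x)$.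

Let $g,\nabla$ be the induced hyperbolic metric and its connection, $h_{ij}=\langle\bar D_{\tau_i}\tau_j,N\rangle$. In a principal frame $\tau_i=uE_i$ put $\xi_i=\nabla_iu/u=E_i\cdot e_{n+1}$, so that $\sum\xi_i^2=1-\nu^2$. Let
$$P=\frac1u,\qquad Y=\frac\nu u=\nu P,\qquad L=F^{ij}\nabla_{ij}.$$

**Step 1: the Hessian of $P$ and the gradient of $Y$.** By (1.1), $\bar D^2P(X,X)=D^2P(X,X)-2X(\varphi)X(P)+|X|^2D\varphi\cdot DP$. With $y=x_{n+1}$, $P=1/y$: for $X=e_{n+1}$ this is $\frac2{y^3}-\frac2{y^3}+\frac1{y^3}$, for a horizontal unit vector it is $\frac1{y^3}$, and the mixed terms vanish. So $\bar D^2P=P\bar g$. Also $N(P)=u\nu\cdot(-u^{-2})=-Y$. Hence $\nabla_{ij}P=\bar D^2P(\tau_i,\tau_j)+h_{ij}N(P)$, and $\tau_i(N(P))=\bar D^2P(\tau_i,N)+(\bar D_{\tau_i}N)P=-h_{ij}\nabla_jP$; that is,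
$$\nabla_{ij}P=P(g_{ij}-\nu h_{ij}),\qquad\nabla_iY=h_{ij}\nabla_jP. \tag{4.2}$$

**Step 2: applying $L$.** Let $f(\kappa)=s$ on $\Sigma$. The Codazzi equation ($\nabla h$ is totally symmetric) gives $F^{ij}\nabla_ih_{jk}=F^{ij}\nabla_kh_{ij}=0$, so $LY=F^{ij}h_{ik}\nabla_{kj}P$. With $\nabla_iP=-P\xi_i$ and $\nu=Y/P$,
$$LP=P(S-\nu s),\quad LY=P(s-\nu Q),\quad\nabla_iY=-P\kappa_i\xi_i,\quad\nabla_i\nu=\xi_i(\nu-\kappa_i). \tag{4.3}$$
Expand $L(\nu P)=LY$: $PL\nu+\nu P(S-\nu s)-2P\sum f_i\xi_i^2(\nu-\kappa_i)=P(s-\nu Q)$. So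
$$L\nu=s(1+\nu^2)-\nu(Q+S)+2\sum f_i\xi_i^2(\nu-\kappa_i). \tag{4.4}$$
From $u=1/P$, $Lu=-P^{-2}LP+2P^{-3}\sum f_i(\nabla_iP)^2$:
$$Lu=-u(S-\nu s)+2u\sum f_i\xi_i^2 . \tag{4.5}$$

**Step 3: the function $|x|^2$.** For an ambient function $\zeta$, $L\zeta=F^{ij}\bar D^2\zeta(\tau_i,\tau_j)+sN(\zeta)$. For $\zeta=|x|^2$ (horizontal coordinates), $D\varphi\cdot D\zeta=0$, so (1.1) gives $\bar D^2\zeta(\tau_i,\tau_i)=2u^2|E_i^{hor}|^2+4u\,\xi_i\,(x\cdot E_i)$, and $|N(\zeta)|=|2u\,x\cdot\mathbf n|\le2u|x|$. As $S\ge1$, for $s\le1$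
$$\big|L|x|^2\big|\le(2u^2+6u|x|)S. \tag{4.6}$$

**Step 4: the linearized equation.** Let $\mathcal G=G^{ij}\partial_{ij}+G^{p_i}\partial_i+G_u$ be the linearization of $G$ at $u$. The vertical variation $u+\tau\psi$ has normal speed $\langle\psi e_{n+1},N\rangle=u^{-2}\psi u\nu=Y\psi$. In curvature $-1$, normal speed $\varphi$ changes the shape operator by $\nabla_i\nabla^j\varphi+\varphi(h_i^kh_k^j-\delta_i^j)$; the tangential part of the variation contributes a tangential derivative of $f(\kappa)$, which is zero. Therefore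
$$\mathcal G\psi=(L+Q-S)(Y\psi),\qquad G_u=\mathcal G1=\frac{s-\nu S}u, \tag{4.7}$$
the second formula by (4.3). It also follows directly from (4.1): $\partial_uA[u]=u^{-1}(A-\nu I)$. If $\mathcal Gv=0$, then $\nu Lv+v(s-\nu Q)-2\sum f_i\kappa_i\xi_iv_i+(Q-S)\nu v=0$ (here $v_i=\nabla_iv$), i.e.
$$Lv=\frac2\nu\sum f_i\kappa_i\xi_iv_i+\Big(S-\frac s\nu\Big)v. \tag{4.8}$$

## 5. The test function $\log\kappa_1-\log(\nu-a)-b\log u$

Let $f(\kappa)=s\in(0,1)$ and $\nu\ge s$ on $\Sigma$; the second condition will be arranged in Section 6. Let $\kappa_1$ be the largest principal curvature. By (A2), $\kappa_1>0$. To bound it, the natural function to maximize is $\log\kappa_1-\log(\nu-a)$ with $0<a<s$: the term $\nu-a$ is chosen because (4.4) contains $-\nu(Q+S)$. We carry a free parameter $b\ge0$ and maximize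
$$\log\kappa_1-\log(\nu-a)-b\log u=\log\kappa_1-\log(\nu-a)+b\log P .$$

**Step 1: conditions at an interior maximum.** Let $X_0$ be an interior local maximum, $\kappa_1\ge\dots\ge\kappa_n$ at $X_0$, and extend a principal frame at $X_0$ by parallel transport along geodesics from $X_0$. Then $h(\tau_1,\tau_1)\le\kappa_1$ near $X_0$ with equality at $X_0$, whatever the multiplicity of $\kappa_1$. So the smooth function with $h(\tau_1,\tau_1)$ in place of $\kappa_1$ also has a local maximum at $X_0$. Since $\tau_1$ is parallel along the geodesic in direction $\tau_i$, the first and second derivatives of $h(\tau_1,\tau_1)$ along it at $X_0$ are $h_{11i}$, $h_{11ii}$. Put $p_i=(\nu-\kappa_i)/(\nu-a)$. By (4.3), at $X_0$,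
$$\frac{h_{11i}}{\kappa_1}=\frac{\nabla_i\nu}{\nu-a}-b\frac{\nabla_iP}P=\xi_i(p_i+b), \tag{5.1}$$
$$0\ge\sum f_i\frac{h_{11ii}}{\kappa_1}-\sum f_i\xi_i^2(p_i+b)^2-\frac{L\nu}{\nu-a}+\sum f_i\xi_i^2p_i^2+b(S-\nu s)-b\sum f_i\xi_i^2. \tag{5.2}$$

**Step 2: the fourth-order term.** The aim is a lower bound for $\sum f_ih_{11ii}$. The Gauss equation gives sectional curvature $\kappa_1\kappa_i-1$ for the plane $\tau_1,\tau_i$; commuting derivatives and using Codazzi,
$$h_{11ii}=h_{ii11}+(\kappa_1\kappa_i-1)(\kappa_1-\kappa_i).$$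
Indeed $h_{11ii}=h_{1i1i}$, exchanging the last two derivatives produces $-\kappa_i(\kappa_1\kappa_i-1)+\kappa_1(\kappa_1\kappa_i-1)$, and $h_{1ii1}=h_{ii11}$. Differentiate $F=s$ twice in direction $\tau_1$ and use (3.1) with concavity of $f$:
$$\sum f_ih_{ii11}=-F^{ij,kl}h_{ij1}h_{kl1}\ge\sum_{i\ne j}\frac{f_i-f_j}{\kappa_j-\kappa_i}h_{ij1}^2\ge2\sum_{\kappa_i<\kappa_1}\frac{f_i-f_1}{\kappa_1-\kappa_i}h_{11i}^2 .$$
All terms are $\ge0$ by (A4), and in the last step we kept only the pairs $(i,1)$ and $(1,i)$ with $\kappa_i<\kappa_1$. Since $\sum f_i(\kappa_1\kappa_i-1)(\kappa_1-\kappa_i)=\kappa_1^2s-\kappa_1Q-\kappa_1S+s$,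
$$\sum f_i\frac{h_{11ii}}{\kappa_1}\ge2\sum_{\kappa_i<\kappa_1}\frac{(f_i-f_1)\,h_{11i}^2}{\kappa_1(\kappa_1-\kappa_i)}+s\kappa_1-Q-S+\frac s{\kappa_1}. \tag{5.3}$$

**Step 3: the combined inequality.** Insert (5.3), (4.4), (5.1) into (5.2). The terms in $Q+S$ combine to $-(Q+S)+\frac{\nu(Q+S)}{\nu-a}=\frac{a(Q+S)}{\nu-a}$, and $-(p+b)^2+p^2-2p=-2(1+b)p-b^2$. So
$$0\ge s\kappa_1+\frac s{\kappa_1}+\frac{a(Q+S)}{\nu-a}-\frac{s(1+\nu^2)}{\nu-a}-b\nu s+b\Big(S-\sum f_i\xi_i^2\Big)+\sum_iT_i, \tag{5.4}$$
where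
$$T_i=\xi_i^2\big\{R_i-f_i[2(1+b)p_i+b^2]\big\},\qquad R_i=2(f_i-f_1)\frac{\kappa_1}{\kappa_1-\kappa_i}(p_i+b)^2\ \text{ if }\kappa_i<\kappa_1,\quad R_i=0\text{ otherwise.}$$
By (A4), $R_i\ge0$.

**Where the unweighted function stops.** Suppose $f_1\ll f_i$ and $\kappa_1\gg|\kappa_i|$. Then the brace is close to
$$f_i\{2(p+b)^2-2(1+b)p-b^2\}=f_i\{2p^2+2(b-1)p+b^2\}.$$
For $b=0$ it is $2f_ip(p-1)$, which is negative exactly for $0<p<1$, i.e. for $a<\kappa_i<\nu$. The term in (5.4) with the same index that could pay for it is $\frac a{\nu-a}f_i(1+\kappa_i^2)$, and it is too small. Take $s=\frac1{10}$, $\nu=\frac12$, $p_i=\frac12$, so $\kappa_i=\frac12(\nu+a)<0.3$: for every $a<s$ it is less than $\frac{0.1}{0.4}(1.09)f_i<0.28f_i$, while $-T_i$ can be close to $\frac12(1-\nu^2)f_i=0.375f_i$. The other good term, $s\kappa_1$, is not comparable with the $f_i$ in general: for $n=3$, $f=H_3^{1/3}$ at $(t,t,s^3/t^2)$ has $f=s$, $f_3=t^2/(3s^2)$ and $\kappa_1=t$. So this argument, run term by term, does not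 close. With $b=1$ the quadratic becomes $2p^2+1>0$, with room to spare. We take $b=1$, that is, the weight $-\log u$.

**Proposition 5.1.** *Let $(f,K)\in\mathcal F$, $f(\kappa)=s\in(0,1)$, $\nu\ge s$ on $\Sigma$, $a=s/2$. If $\log\kappa_1-\log(\nu-a)-\log u$ has an interior local maximum at $X_0$, then $\kappa_1(X_0)\le C_0(n,s)$. Consequently, over a compact $\Sigma'\subset\Sigma$ with boundary $\partial\Sigma'$,*
$$\kappa_1(X)\le u(X)\max\Big\{\max_{\partial\Sigma'}\frac{2\kappa_1}{s\,u},\ \frac{2C_0}{s\min_{\Sigma'}u}\Big\}.$$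

*Proof.* In (5.4) with $b=1$ use $\frac s2\le\nu-a\le1$. Then $\frac{a(Q+S)}{\nu-a}\ge\frac s2Q$, $\frac{s(1+\nu^2)}{\nu-a}+\nu s\le4+1=5$, and $S-\sum f_i\xi_i^2\ge0$. Hence
$$0\ge s\kappa_1-5+\tfrac s2Q+\sum_iT_i,\qquad T_i=\xi_i^2\{R_i-f_i(4p_i+1)\}. \tag{5.5}$$
Let $\Lambda=34/s^2$ and suppose $\kappa_1>15\Lambda$ and $\kappa_1^2\ge544n\Lambda/s^2$. We go through the indices.

**Case 1: $4p_i+1\le0$.** Then $T_i\ge0$.

**Case 2: $\kappa_i\le-\Lambda$.** Since $p_i\le\frac2s(1+|\kappa_i|)$ and $|\kappa_i|\ge1$, $4p_i+1\le\frac8s(1+|\kappa_i|)+1\le\frac{17}s|\kappa_i|$. So $T_i\ge-\frac{17}sf_i|\kappa_i|\ge-\frac s2f_i\kappa_i^2$, the last step because $|\kappa_i|\ge34/s^2$.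

**Case 3: $\kappa_i>-\Lambda$ and $4p_i+1>0$.** The second condition says $\kappa_i<\nu+\frac{\nu-a}4<2<\kappa_1$, so $R_i$ is given by its formula, and $\frac{\kappa_1}{\kappa_1-\kappa_i}\ge\frac{\kappa_1}{\kappa_1+\Lambda}\ge\frac{15}{16}$.

If $f_1\le f_i/16$, the brace is at least $f_i\{c(p_i+1)^2-4p_i-1\}$ with $c=2\cdot\frac{15}{16}\cdot\frac{15}{16}=\frac{225}{128}$. The discriminant of $c(p+1)^2-4p-1$ in $p$ is $(2c-4)^2-4c(c-1)=16-12c<0$, so $T_i\ge0$.

If $f_1>f_i/16$, then $4p_i+1\le\frac8s(1+\Lambda)+1\le\frac{17\Lambda}s$, and $T_i\ge-f_i\frac{17\Lambda}s\ge-\frac{272\Lambda}sf_1$.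

Case 2 is paid for by the terms $\frac s2f_i\kappa_i^2$ of $\frac s2Q$ with $\kappa_i\le-\Lambda$. The last subcase contributes in total at least $-\frac{272n\Lambda}sf_1\ge-\frac s2f_1\kappa_1^2$, paid for by the term $i=1$ of $\frac s2Q$, which was not used before since $\kappa_1>0$. So (5.5) gives $0\ge s\kappa_1-5$. Altogether $\kappa_1(X_0)\le C_0:=\max\{15\Lambda,\sqrt{544n\Lambda}/s,5/s\}$.

For the consequence, $\frac{\kappa_1}{(\nu-a)u}$ attains its maximum over $\Sigma'$ either on $\partial\Sigma'$, where it is at most $\frac{2\kappa_1}{su}$, or at an interior point, where it is at most $\frac{2C_0}{s\min u}$. Finally $\kappa_1(X)\le u(X)\cdot\frac{\kappa_1}{(\nu-a)u}(X)$ because $\nu-a\le1$. $\square$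

The weight has a price: the bound contains $1/\min_{\Sigma'}u$. On the whole graph at height $\varepsilon$ this is $1/\varepsilon$, which is useless in the limit. The proposition is uniform only on a part $\Sigma'$ where $u$ is bounded below, and there it needs a curvature bound on $\partial\Sigma'$. Section 7 supplies it.

## 6. The Dirichlet problem at height $\varepsilon$

**Proposition 6.1.** *Let $\Omega$ be as in Theorem 1, $\varepsilon,\theta\in(0,1]$. There is $u=u_{\varepsilon,\theta}\in C^\infty(\overline\Omega)$ with $\kappa[u]\in K^\theta$, $f_\theta(\kappa[u])=\sigma$ in $\Omega$, $u=\varepsilon$ on $\partial\Omega$; moreover $\varepsilon\le u\le C(\Omega)$ and $\nu\ge\sigma$.*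

In this section we write $f,F$ for $f_\theta,F_\theta$. A function is *admissible* if it is positive and $\kappa\in K^\theta$ on $\overline\Omega$. Consider admissible $u\in C^\infty(\overline\Omega)$ with $G[u]=s$, $u=\varepsilon$ on $\partial\Omega$, $s\in[\sigma,1]$.

**Step 1: $\varepsilon\le u\le C(\Omega)$.** By (4.3), (A1), $LP=P(S-\nu s)\ge0$, so $P$ is largest on $\partial\Sigma$ and $u\ge\varepsilon$. For the upper bound let $\Omega\subset B_R(x_0)$. At an interior maximum of $|X-(x_0,0)|$ over $\Sigma$, with value $r$, $\mathbf n=(X-(x_0,0))/r$, so $\nu=u/r$; as $\Sigma$ lies inside the ball of radius $r$, $\kappa^e_i\le-1/r$. Then $\kappa_i\le-u/r+u/r=0$, contradicting $H_1>0$. So the maximum is on $\partial\Sigma$, and $u\le\sqrt{R^2+1}$.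

**Step 2: $\nu\ge s$.** This is the gradient bound, and the only place where mean-convexity is used. Let $q=(s-\nu)/u=sP-Y$. By (4.3) and $Q\ge s^2/S$ (A3),
$$Lq=P[sS-s^2\nu-s+\nu Q]\ge P(S-1)\Big(s-\frac{s^2\nu}S\Big)\ge0 .$$
So $q$ attains its maximum at some $z\in\partial\Sigma$. If $\nu(z)=1$, then $q\le0$. Otherwise $Du(z)\ne0$, and since $u\ge\varepsilon$, $\partial_nu(z)>0$ for the inward normal. Let $e$ be the inward unit conormal of $\partial\Sigma$ in $\Sigma$. As $P$ is constant on $\partial\Sigma$, (4.2) gives $\nabla_eY=h_{ee}\nabla_eP$ at $z$, so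
$$0\ge\nabla_eq=(s-h_{ee})\nabla_eP,\qquad\nabla_eP<0,$$
and therefore $h_{ee}\le s$. By (A2) $\mathrm{tr}\,h=nH_1\ge ns$, so the trace of $h$ over $T\partial\Sigma$ is at least $(n-1)s$. On the other hand, $\partial\Sigma=\Gamma\times\{\varepsilon\}$ has Euclidean mean curvature vector $(n-1)H_\Gamma e_n$, with $e_n$ the inward normal of $\Gamma$, and $e_n\cdot\mathbf n=-|Du|/w=-\sqrt{1-\nu^2}$. So by (1.2) that trace equals
$$(n-1)\big(\nu-\varepsilon H_\Gamma\sqrt{1-\nu^2}\big)\le(n-1)\nu .$$
Hence $\nu(z)\ge s$, and $q\le0$ everywhere. (Check on a spherical cap of radius $R$ centered at height $-\tau R$ and cut at height $\varepsilon$: there $\nu=\tau+\varepsilon/R$, $H_\Gamma\sqrt{1-\nu^2}=\frac1r\cdot\frac rR$, and $\nu-\varepsilon/R=\tau$, as it must be.)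

From now on $w\le1/s\le1/\sigma$, and $s<1$. In Steps 3–5 constants $C,c$ depend on $\varepsilon,\theta,\Omega,\sigma,f$ and a positive lower bound for $1-s$.

**Step 3: a function of first derivatives that is almost subharmonic.** The aim is to bound the mixed second derivatives at a boundary point. Place the point at $0$, with $e_n$ the inward normal and $\partial\Omega$ locally given by $x_n=b(x')=\frac12B_{\alpha\beta}x_\alpha x_\beta+O(|x'|^3)$; Greek indices are $<n$. Let
$$V_\alpha=\partial_\alpha+\sum_\beta B_{\alpha\beta}(x_\beta\partial_n-x_n\partial_\beta),\qquad v^0=\pm V_\alpha u,\qquad v^\beta=\partial_\beta u .$$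
$V_\alpha$ generates rigid motions of $\mathbb R^n$. Differentiating $G=s$ along these motions gives $\mathcal Gv^0=\mathcal Gv^\beta=0$, so (4.8) holds for these functions. Differentiating $u(x',b(x'))=\varepsilon$ gives $u_\alpha+b_\alpha u_n=0$ on $\partial\Omega$; since $b_\alpha=B_{\alpha\beta}x_\beta+O(|x|^2)$ and $x_n=O(|x|^2)$ there,
$$|v^0|\le C|x|^2,\qquad|v^\beta|\le C|x|\qquad\text{on }\partial\Omega\text{ near }0 .$$
Let $Z=v^0+\sum_\beta(v^\beta)^2$. From (4.8), $L(v^2)=\frac2\nu\sum f_i\kappa_i\xi_i(v^2)_i+2(S-\frac s\nu)v^2+2\sum f_iv_i^2$ for $v=v^\beta$. By Step 2 and (A1), $0\le S-s/\nu\le S$, and $v^0$ is bounded, so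
$$LZ\ge\frac2\nu\sum f_i\kappa_i\xi_iZ_i+2\sum_\beta\sum_if_i(v^\beta_i)^2-CS. \tag{6.1}$$

We now show that the squares in (6.1) control $Q$. From $v^\beta=-(e_\beta\cdot\mathbf n)/\nu$, $D_{\tau_i}\mathbf n=-u\kappa_i^eE_i=-(\kappa_i-\nu)E_i$ and $\nabla_i\nu=\xi_i(\nu-\kappa_i)$,
$$v_i^\beta=\frac{\kappa_i-\nu}\nu\big(e_\beta\cdot E_i+u_\beta\xi_i\big)=\frac{\kappa_i-\nu}\nu\,t_\beta\cdot E_i,\qquad t_\beta=e_\beta+u_\beta e_{n+1}.$$
The vectors $t_\beta$ are tangent to $\Sigma$ and span an $(n-1)$-dimensional subspace $\Pi$ with Gram matrix $M=(\delta_{\beta\gamma}+u_\beta u_\gamma)\ge I$. For $y=\sum c_\beta t_\beta\in\Pi$, $\sum_\beta(t_\beta\cdot y)^2=|Mc|^2\ge c^TMc=|y|^2$; hence $\sum_\beta(t_\beta\cdot E_i)^2\ge|\mathrm{proj}_\Pi E_i|^2$. Since $\sum_i(1-|\mathrm{proj}_\Pi E_i|^2)=n-(n-1)=1$, there is an index $r$ such that $|\mathrm{proj}_\Pi E_i|^2\ge\frac12$ for all $i\ne r$. With $\nu\le1$ and $(x-y)^2\ge\frac12x^2-y^2$,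
$$2\sum_{\beta,i}f_i(v_i^\beta)^2\ge\sum_{i\ne r}f_i(\kappa_i-\nu)^2\ge\tfrac12\sum_{i\ne r}f_i\kappa_i^2-S .$$
One direction $r$ is missing, and here the regularization helps. From $\sum f_i\kappa_i=s$ we have $f_r|\kappa_r|\le s+\sum_{i\ne r}f_i|\kappa_i|$. By (3.2), Cauchy–Schwarz and $S\ge1$,
$$f_r\kappa_r^2=\frac{(f_r|\kappa_r|)^2}{f_r}\le\frac1{\mu S}\Big(s+\sum_{i\ne r}f_i|\kappa_i|\Big)^2\le\frac{2+2S\sum_{i\ne r}f_i\kappa_i^2}{\mu S}\le\frac2\mu\Big(1+\sum_{i\ne r}f_i\kappa_i^2\Big).$$
So $Q\le\frac3\mu\sum_{i\ne r}f_i\kappa_i^2+\frac2\mu$, that is $\sum_{i\ne r}f_i\kappa_i^2\ge\frac\mu3Q-1$, and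
$$LZ\ge\frac2\nu\sum f_i\kappa_i\xi_iZ_i+\frac\mu6Q-CS .$$
(For an unregularized $f$, as in the example after (3.2), $f_r/S$ has no lower bound and this computation is not available.) By $\nu\ge s$ and Cauchy–Schwarz, $\frac2\nu\big|\sum f_i\kappa_i\xi_iZ_i\big|\le\frac\mu6Q+M_0\sum f_iZ_i^2$ with $M_0=6/(\mu s^2)$. So $LZ\ge-M_0\sum f_iZ_i^2-CS$, and since $Z$ is bounded,
$$L(e^{M_0Z})=M_0e^{M_0Z}\Big(LZ+M_0\sum f_iZ_i^2\Big)\ge-CS. \tag{6.2}$$

**Step 4: a barrier, and all second derivatives on $\partial\Omega$.** Let $\eta(\tau)=(1-e^{-N_0\tau})/N_0$ with $N_0=2/\varepsilon$, so $\eta''=-N_0\eta'$. By (4.5), $\nabla_iu=u\xi_i$, $2u-N_0u^2\le0$ (as $u\ge\varepsilon$) and $S-\nu s\ge(1-s)S$,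
$$L\,\eta(u-\varepsilon)=\eta'\Big[-u(S-\nu s)+(2u-N_0u^2)\sum f_i\xi_i^2\Big]\le-\eta'\varepsilon(1-s)S\le-cS .$$
By (4.6), $|L|x|^2|\le CS$. Fix a small radius $r_1$, uniform in the boundary point. On $\partial\Omega\cap B_{r_1}$ we have $Z\le C|x|^2$, and on $\Omega\cap\partial B_{r_1}$ we have $|x|=r_1$; so we may choose $B$ with $e^{M_0Z}-1\le B|x|^2$ on $\partial(\Omega\cap B_{r_1})$. Then choose $A$ so large that, by (6.2),
$$L\big(e^{M_0Z}-1-A\,\eta(u-\varepsilon)-B|x|^2\big)\ge0\quad\text{in }\Omega\cap B_{r_1}.$$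
As $\eta(u-\varepsilon)\ge0$, the maximum principle gives $e^{M_0Z}-1\le A\,\eta(u-\varepsilon)+B|x|^2$ there, with equality at $0$. Take $\partial_n$ at $0$: $M_0\partial_nZ(0)\le Au_n(0)\le C$. Since $v^\beta(0)=0$, $\partial_nZ(0)=\pm\partial_n(V_\alpha u)(0)$, and since $u_\beta(0)=0$, this is $\pm u_{\alpha n}(0)$. Both signs are allowed, so $|u_{\alpha n}(0)|\le C$.

Differentiating $u(x',b(x'))=\varepsilon$ twice, $u_{\alpha\beta}(0)=-B_{\alpha\beta}u_n(0)$ is bounded. Finally, $F^{ij}A_{ij}=s$ and (4.1) give $G^{ij}u_{ij}=s-\nu S$ with $G^{ij}=\frac uw(\gamma(F^{kl})\gamma)^{ij}$. Here $|G^{ij}|\le CS$, and by (3.2) $G^{nn}\ge\frac uw\mu S|\gamma e_n|^2\ge cS$. Solving for $u_{nn}(0)$ and dividing by $S\ge1$ bounds it.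

**Step 5: higher estimates.** By Step 4, $\kappa$ is bounded on $\partial\Sigma$. Proposition 5.1 for $f_\theta$ on all of $\Sigma$ (with $u\ge\varepsilon$, $\nu\ge s$) gives $\kappa_1\le C$; with $H_1>0$, $|\kappa|\le C$, hence $|D^2u|\le C$. We use the following theorem, from D. Gilbarg and N. Trudinger [GT] Ch. 17, Caffarelli–Cabré Ch. 8, Safonov 1988.

**Theorem EK (Evans, Krylov, Safonov).** *Let $\Phi(M,x)=\inf_\beta\{a_\beta^{ij}(x)M_{ij}+c_\beta(x)\}$ with $\lambda I\le a_\beta\le\lambda^{-1}I$ and $\|a_\beta\|_{C^{0,1}}+\|c_\beta\|_{C^{0,1}}\le\lambda^{-1}$ for all $\beta$, on a bounded domain $D$. There is $\alpha=\alpha(n,\lambda)\in(0,1)$ such that smooth solutions of $\Phi(D^2u,x)=0$ in $D$ satisfy $\|u\|_{C^{2,\alpha}(D')}\le C(n,\lambda,D,D')(1+\sup|u|)$ whenever $\overline{D'}\subset D$ is compact. If $\partial D$ is smooth, $u$ is smooth on $\overline D$ and constant on $\partial D$, the estimate holds on $\overline D$.*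

The curvatures stay in $K'=\{\kappa\in K^\theta:f_\theta(\kappa)\ge\sigma,\ |\kappa|\le C\}$. This set is compact: a limit of its points lies in $\overline{K^\theta}$ with $f_\theta\ge\sigma>0$, hence not on $\partial K^\theta$. With the Bellman extension for $(f_\theta,K')$, $u$ solves $\widetilde F\big(\frac1w(I+u\gamma D^2u\gamma)\big)=s$. Regard $w,\gamma,u$ as given functions of $x$; they are Lipschitz with bounds controlled by $\|u\|_{C^2}$. This is an equation as in Theorem EK, with
$$a_B=\frac uw\gamma\,(F^{ij}(B))\,\gamma,\qquad c_B=\frac1w\sum_iF^{ii}(B)-s .$$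
So $\|u\|_{C^{2,\alpha}(\overline\Omega)}\le C$.

**Bootstrap.** From $C^{2,\alpha}$ we get all $C^j$ bounds as follows. In the interior, a difference quotient of $u$ solves a linear elliptic equation with $C^\alpha$ coefficients, namely averages of the derivatives of $G$ between the jets at two nearby points; Schauder's interior estimate bounds it in $C^{2,\alpha}$ independently of the step, so $u\in C^{3,\alpha}$, and we iterate. At the boundary, flatten $\partial\Omega$ to $\{y_n=0\}$, subtract the constant $\varepsilon$, and apply the same argument to tangential difference quotients, which vanish on $\{y_n=0\}$. This bounds all tangential derivatives of $u$ in $C^{2,\alpha}$. As the equation is elliptic, $u_{nn}$ is a smooth function of $y$, $u$, $Du$ and the other second derivatives, which are now in $C^{1,\alpha}$; so $u\in C^{3,\alpha}$, and we iterate. The bounds are uniform for $s$ in compact subsets of $[\sigma,1)$. The same argument shows that admissible solutions in $C^{2,1/2}(\overline\Omega)$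 are in $C^\infty(\overline\Omega)$.

**Step 6: continuity method.** Let $s_t=1-t(1-\sigma)$, and let $\mathcal T$ be the set of $t\in[0,1]$ such that $G[u]=s_t$, $u|_{\partial\Omega}=\varepsilon$ has an admissible solution in $C^{2,1/2}(\overline\Omega)$. $0\in\mathcal T$ by $u\equiv\varepsilon$, for which $A[u]=I$. $\mathcal T$ is open: by (4.7), Step 2 and (A1), $G_u=(s_t-\nu S)/u\le0$, so $\mathcal G:C^{2,1/2}_0(\overline\Omega)\to C^{1/2}(\overline\Omega)$ is an isomorphism ([GT] Thm 6.14), the implicit function theorem applies, and admissibility is an open condition. So $\mathcal T\supset[0,t_0)$ for some $t_0>0$. For $t\ge t_0/2$, $s_t$ is bounded away from $1$ and Step 5 applies uniformly; limits of solutions are admissible because $\kappa$ stays in a compact subset of $K^\theta$ and $u\ge\varepsilon$. So $\mathcal T\cap[t_0/2,1]$ is closed, and $\mathcal T=[0,1]$. At $t=1$, Steps 1 and 2 give the remaining claims. $\square$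

## 7. Squeezing the graph between spheres near $\Gamma$

Let $r_0$ be a uniform interior and exterior ball radius for $\Gamma$, with $d$ smooth on $\{0\le d\le r_0/2\}\cap\overline\Omega$. Let $m=\sqrt{1-\sigma^2}/\sigma$, the rim slope of the caps in Example 1.

**Proposition 7.1.** *There are $\rho_0\in(0,\min\{1,r_0/2\})$ and $C$ depending only on $\Omega,\sigma,f$ such that: if $\theta\in[0,1]$, $\varepsilon\in[0,\rho_0^2]$, $u\in C^0(\overline\Omega)\cap C^\infty(\Omega)$, $u>0$ in $\Omega$, $u\ge\varepsilon$, $u=\varepsilon$ on $\partial\Omega$, $\kappa[u]\in K^\theta$, $f_\theta(\kappa[u])=\sigma$, then*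
$$u\ge d\sqrt{(1-\sigma)/(1+\sigma)}\ \text{ in }\Omega,$$
*and where $\sqrt\varepsilon\le d\le\rho_0$, $d>0$:*
$$|u-md|\le Cd^2,\quad|Du-mDd|\le Cd,\quad|D^2u|\le C,\quad|\kappa-\sigma\mathbf 1|\le Cd .$$

The idea is that at scale $d$ the graph is within $O(d)$ of the plane $x_{n+1}=m\,x_n$, which solves the equation. A small perturbation of a smooth solution of an equation of this kind is smooth with estimates, even without concavity or global uniform ellipticity.

**Step 1: caps from below.** Let $\overline{B_r(x_c)}\subset\Omega$, $\tau\in(\sigma,1)$, and let $\phi$ be the cap of Example 1. Its rescalings $\phi_\lambda(x)=\lambda\phi(x_c+(x-x_c)/\lambda)$ on $\overline{B_{\lambda r}(x_c)}$, $0<\lambda\le1$, also have all $\kappa_i=\tau$. As $u$ has a positive minimum on $\overline{B_r(x_c)}$, $\phi_\lambda<u$ for small $\lambda$. If this fails for some $\lambda\le1$, then for the first such $\lambda$ we have $\phi_\lambda\le u$ with equality at a point, which is interior because $\phi_\lambda=0<u$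 on the boundary sphere. There $Du=D\phi_\lambda$ and $D^2u\ge D^2\phi_\lambda$, so $A[u]\ge A[\phi_\lambda]=\tau I$ and $\sigma=f_\theta(\kappa)\ge\tau$, a contradiction. Hence $u\ge\phi$. Letting $\tau\downarrow\sigma$ and letting $r$ increase, for every open ball $B_r(x_c)\subset\Omega$ we obtain
$$u(x)\ge\sqrt{R^2-|x-x_c|^2}-\sigma R,\quad R=\frac r{\sqrt{1-\sigma^2}},\quad x\in B_r(x_c). \tag{7.1}$$
The ball $B_{d(x)}(x)$, evaluated at its center, gives the first claim.

**Step 2: spheres from above.** Let $z\in\partial\Omega$, let $B_{r_0}(x_c)$ be the exterior ball at $z$, $\tau\in(0,\sigma)$, and $R>0$ with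
$$(1-\tau^2)R^2+2\varepsilon\tau R-\varepsilon^2<r_0^2,\qquad\varepsilon\le\tau R. \tag{7.2}$$
For $\lambda\in(0,1]$ let $D_\lambda$ be the part in $\{x_{n+1}>0\}$ of the open Euclidean ball with center $(x_c,\lambda\tau R)$ and radius $\lambda R$. It is the dilation of $D_1$ by $\lambda$ about $(x_c,0)\in\overline{D_1}$; since $D_1$ is convex and open, the $D_\lambda$ are connected, increase with $\lambda$, and $D_\lambda=\bigcup_{\lambda'<\lambda}D_{\lambda'}$. With respect to the inner normal, at height $y$ the spherical part of $\partial D_\lambda$ has $\kappa_i=\frac y{\lambda R}+\frac{\lambda\tau R-y}{\lambda R}=\tau$.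

*The family avoids $\partial\Omega\times[0,\varepsilon]$.* At height $h\in[0,\varepsilon]$ the squared horizontal radius of $\overline{D_\lambda}$ is at most $\lambda^2R^2(1-\tau^2)+2\lambda\tau Rh-h^2$. This increases in $\lambda$, and at $\lambda=1$ it increases in $h\le\varepsilon\le\tau R$; by (7.2) it is $<r_0^2$. So up to height $\varepsilon$, $\overline{D_\lambda}$ lies over $B_{r_0}(x_c)$, which is disjoint from $\overline\Omega$. For small $\lambda$, all of $D_\lambda$ lies over $B_{r_0}(x_c)$ and does not meet $\Sigma$.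

*First contact.* Suppose some $D_\lambda$ meets $\Sigma$, and let $\lambda_*$ be the supremum of those $\lambda$ with $D_\lambda\cap\Sigma=\emptyset$. Then $D_{\lambda_*}\cap\Sigma=\emptyset$, and taking points of $D_\lambda\cap\Sigma$ with $\lambda\downarrow\lambda_*$ we find $X_0\in\overline{D_{\lambda_*}}\cap\overline\Sigma$. It is not in $\partial\Omega\times\{\varepsilon\}$, so $X_0\in\Sigma$; it has positive height and lies on the spherical part of $\partial D_{\lambda_*}$. Let $\mathcal U=\{x\in\Omega,\ 0<x_{n+1}<u(x)\}$. Its boundary relative to the open half-space is contained in $\Sigma\cup(\partial\Omega\times(0,\varepsilon])$ and is disjoint from the connected set $D_{\lambda_*}$, which contains points over $B_{r_0}(x_c)$, not in $\mathcal U$. So $D_{\lambda_*}\cap\mathcal U=\emptyset$, and $D_{\lambda_*}$ lies above $\Sigma$ near $X_0$. Hence the upward normal of $\Sigma$ at $X_0$ is the inner normal of $D_{\lambda_*}$. Near $X_0$ the sphere is a graph $\psi\ge u$ with equality at $X_0$,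 whose upward normal is the inner one. There $A[u]\le A[\psi]=\tau I$, so $\sigma=f_\theta(\kappa)\le\tau$, a contradiction.

*Conclusion.* So $D_1\cap\Sigma=\emptyset$, and as before $D_1\cap\mathcal U=\emptyset$. For $x\in\Omega$ with $|x-x_c|<R$ the vertical line over $x$ meets $D_1$ in the positive heights between $\tau R\pm\sqrt{R^2-|x-x_c|^2}$, and none of these is in $(0,u(x)]$; therefore $u(x)\le\tau R-\sqrt{R^2-|x-x_c|^2}$. Let $R_\varepsilon$ be the positive root of $(1-\sigma^2)R^2+2\varepsilon\sigma R-\varepsilon^2=r_0^2$; it is $R_0+O(\varepsilon)$ with $R_0=r_0/\sqrt{1-\sigma^2}$. The left side is increasing in $R>0$ and at $R=\varepsilon/\sigma$ equals $\varepsilon^2/\sigma^2$; so for $\varepsilon<\sigma r_0$ we have $\varepsilon<\sigma R_\varepsilon$. Hence there are $\tau\uparrow\sigma$ and $R\to R_\varepsilon$ satisfying (7.2): take $R<R_\varepsilon$ close to $R_\varepsilon$, then $\tau$ close to $\sigma$. In the limit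
$$u(x)\le\sigma R_\varepsilon-\sqrt{R_\varepsilon^2-|x-x_c|^2},\qquad x\in\Omega,\ |x-x_c|<R_\varepsilon. \tag{7.3}$$

**Step 3: flatness at scale $\rho$.** Put $z=0$, inner normal $e_n$, $\varepsilon\le\rho^2$ with $\rho$ small, $x\in B_{\rho/2}(\rho e_n)$. So $x_n\ge\rho/2$, $|x|\le3\rho/2$, and $x$ lies in the interior ball $B_{r_0}(r_0e_n)$ since $|x|^2<2r_0x_n$. As $R_0^2-r_0^2=\sigma^2R_0^2$ and $m=r_0/(\sigma R_0)$, (7.1) with this ball gives
$$u\ge\sqrt{\sigma^2R_0^2+2r_0x_n-|x|^2}-\sigma R_0\ge mx_n-C\rho^2 .$$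
For the exterior ball $x_c=-r_0e_n$. By the equation for $R_\varepsilon$, $R_\varepsilon^2-r_0^2=(\sigma R_\varepsilon-\varepsilon)^2$, and (7.3) gives
$$u\le\varepsilon+(\sigma R_\varepsilon-\varepsilon)-\sqrt{(\sigma R_\varepsilon-\varepsilon)^2-2r_0x_n-|x|^2}\le mx_n+C\rho^2,$$
because $r_0/(\sigma R_\varepsilon-\varepsilon)=m+O(\varepsilon)$ and $\varepsilon\le\rho^2$. Hence on $B_{1/2}(e_n)$ the functions
$$\hat u(\hat x)=\rho^{-1}u(\rho\hat x),\qquad\omega(\hat x)=\hat u(\hat x)-m\hat x_n$$
satisfy $|\omega|\le C\rho$, and $\hat u\ge m/4$ if $\rho$ is small.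

**Step 4: small perturbations.** The theorem we use is from O. Savin, "Small perturbation solutions for elliptic equations", Comm. PDE 32 (2007), 557–578. Recall that a continuous $\omega$ is a *viscosity solution* of $\mathcal E(D^2\omega,D\omega,\omega,x)=0$ if $\mathcal E(D^2\psi,D\psi,\omega,x_0)\ge0$ whenever a smooth $\psi$ touches $\omega$ from above at $x_0$, and $\le0$ whenever it touches from below. When $\mathcal E$ is nondecreasing in the Hessian, every classical solution is one, since $D^2\psi\ge D^2\omega$ at a touching point from above, and $\le$ from below. The function $|x|$ on $(-1,1)$ is not a viscosity solution of $\omega''=0$: $\frac12x^2$ touches it from below at $0$ and has second derivative $1$.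

**Theorem S (Savin).** *Let $\mathcal E(M,p,z,x)$, $x\in B_1$, be continuous, nondecreasing in $M$, with $\mathcal E(0,0,0,x)=0$, and in a $\delta$-neighborhood of $\{(0,0,0,x)\}$ uniformly elliptic and $C^2$ with bounded $C^2$ norm. Then there are $\alpha\in(0,1)$, $c_1>0$, depending only on $n,\delta$, the ellipticity constants and the $C^2$ bound, such that every viscosity solution of $\mathcal E(D^2\omega,D\omega,\omega,x)=0$ in $B_1$ with $\|\omega\|_{L^\infty}\le c_1$ satisfies $\|\omega\|_{C^{2,\alpha}(B_{1/2})}\le\delta$.*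

Our operator, for $x\in B_{1/2}(e_n)$, is
$$\mathcal E(M,p,z,x)=F^*_\theta\Big(\tfrac1w\big(I+\chi(z+mx_n)\,\gamma M\gamma\big)\Big)-\sigma,\qquad w,\gamma\text{ at gradient }p+me_n .$$
Here $\chi$ is smooth, $\chi(t)=t$ for $t\ge m/4$, $\chi\ge m/8$; and $F^*_\theta(A)=f_\theta(\lambda(A))$ if $\lambda(A)\in K^\theta$, $F^*_\theta(A)=0$ otherwise. We check the hypotheses. $F^*_\theta$ is continuous because $f_\theta=0$ on $\partial K^\theta$. It is nondecreasing: if $\lambda(A)\notin K^\theta$ then $F_\theta^*(A)=0$, and otherwise this is the monotonicity of Section 3. At $(0,0,0,x)$ the matrix is $\frac1{\sqrt{1+m^2}}I=\sigma I$, so $\mathcal E=0$. By homogeneity $F_\theta(A)=F\big((A+\theta(\mathrm{tr}A)I)/(1+n\theta)\big)$, where the linear map fixes $\sigma I$ and is bounded uniformly in $\theta$. So near $\sigma I$ the functions $F_\theta$ are smooth with all derivatives bounded and first derivatives close to $\frac1n\delta_{ij}$, uniformly in $\theta\in[0,1]$. Hence the hypotheses near $(0,0,0,x)$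 hold with $\delta$ and constants independent of $\theta,\varepsilon,z,\rho$.

By scale invariance $A[\hat u](\hat x)=A[u](\rho\hat x)$, and $\chi(\hat u)=\hat u$, so $\omega$ is a classical, hence viscosity, solution of $\mathcal E(D^2\omega,D\omega,\omega,x)=0$. To work in the unit ball put $\tilde\omega(y)=4\omega(e_n+\frac y2)$. Then $D^2\tilde\omega=D^2\omega$, $D\tilde\omega=2D\omega$, so $\tilde\omega$ solves the equation with $\widetilde{\mathcal E}(M,p,z,y)=\mathcal E(M,\frac p2,\frac z4,e_n+\frac y2)$, which satisfies the same hypotheses. As $|\tilde\omega|\le C\rho$, for $\rho\le\rho_0$ Theorem S gives $\|\tilde\omega\|_{C^{2,\alpha}(B_{1/2})}\le\delta$.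

**Step 5: from small to $O(\rho)$.** On $B_{1/2}$,
$$0=\widetilde{\mathcal E}(D^2\tilde\omega,D\tilde\omega,\tilde\omega,y)-\widetilde{\mathcal E}(0,0,0,y)=a^{ij}\tilde\omega_{ij}+b^i\tilde\omega_i+c\,\tilde\omega,$$
with coefficients the averages over $t\in[0,1]$ of the derivatives of $\widetilde{\mathcal E}$ at $t(D^2\tilde\omega,D\tilde\omega,\tilde\omega)$. They are uniformly elliptic with bounded $C^\alpha$ norms. Interior Schauder estimates give $\|\tilde\omega\|_{C^{2,\alpha}(B_{1/4})}\le C\|\tilde\omega\|_{L^\infty}\le C\rho$. So at $\hat x=e_n$, i.e. at $x=z+\rho e_n$ where $d=\rho$ and $Dd=e_n$,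
$$|\hat u-m|+|D\hat u-me_n|+|D^2\hat u|\le C\rho .$$
Since $u=\rho\hat u$, $Du=D\hat u$, $D^2u=\rho^{-1}D^2\hat u$ and $A[u]=A[\hat u]=\sigma I+O(\rho)$, all claims follow, for every $\rho=d(x)\in(0,\rho_0]$ with $\varepsilon\le\rho^2$; each $x\in\Omega$ with $d(x)\le\rho_0$ is of this form. $\square$

## 8. The limit $\varepsilon,\theta\to0$

We prove Theorem 1. Let $u_{\varepsilon,\theta}$ be from Proposition 6.1, with $0<\varepsilon\le\rho_0^2$ and $\theta\in(0,1]$.

**Step 1: a uniform curvature bound.** By Proposition 7.1, $\kappa_1\le C$ where $\sqrt\varepsilon\le d\le\rho_0$, and $u\ge c\rho_0$ where $d\ge\rho_0$. Apply Proposition 5.1 (with $f_\theta$, $s=\sigma$, $\nu\ge\sigma$) to the part of the graph over $\{d\ge\rho_0\}$, whose boundary lies over $\{d=\rho_0\}$. On that boundary $\kappa_1$ and $1/u$ are bounded, on the part $1/u$ is bounded, and $u\le C(\Omega)$; the constant $C_0$ depends only on $n,\sigma$. So $\kappa_1\le C$ there. With $H_1>0$, we conclude that $|\kappa|\le C$ on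 $\{d\ge\sqrt\varepsilon\}$ with $C$ independent of $\varepsilon,\theta$.

**Step 2: convergence.** On a compact subset of $\Omega$, for small $\varepsilon$: $u$ is bounded above and below, $|Du|$ is bounded by $\nu\ge\sigma$, and $|D^2u|$ by (4.1). Moreover $f(\tilde\kappa)=(1+n\theta)\sigma\ge\sigma$ and $|\tilde\kappa|\le C$, so $\tilde\kappa\in K'=\{\kappa\in K:f\ge\sigma,|\kappa|\le C\}$. As in Section 6 this is a compact subset of $K$, and it does not depend on $\varepsilon,\theta$. With the Bellman extension for $(f,K')$, $u$ solves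
$$(1+n\theta)^{-1}\widetilde F\big(A+\theta(\mathrm{tr}A)I\big)=\sigma,\qquad A=\tfrac1w(I+u\gamma D^2u\gamma).$$
The coefficient matrices with respect to $A$ are $(1+n\theta)^{-1}\big(F^{ij}(B)+\theta\sum_kF^{kk}(B)\,\delta_{ij}\big)$, $B\in\mathcal C$, bounded and elliptic uniformly in $\theta$. So this is an equation as in Theorem EK, uniformly in $\varepsilon,\theta$. The interior part of that theorem and the interior bootstrap of Section 6 give uniform local $C^j$ bounds for all $j$. Along a diagonal sequence $\varepsilon,\theta\to0$, $u_{\varepsilon,\theta}\to u$ in $C^\infty_{loc}(\Omega)$. Since $\tilde\kappa\to\kappa$ and $K'$ is closed, $\kappa[u]\in K'\subset K$; also $f(\kappa[u])=\sigma$, $\nu\ge\sigma$, and $\kappa$ is bounded.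

**Step 3: the boundary.** The estimates of Proposition 7.1 pass to the limit: $u\ge cd$ in $\Omega$, and for $0<d\le\rho_0$: $|u-md|\le Cd^2$, $|D^2u|\le C$, $|\kappa-\sigma\mathbf 1|\le Cd$. On $\{d\ge\rho_0\}$, $|D^2u|\le C$ because $\kappa$ is bounded and $u\ge c\rho_0$, and $|\kappa-\sigma\mathbf 1|\le Cd$ after enlarging $C$. So $u>0$ in $\Omega$, $u=0$ on $\Gamma$. Two points in one component of $\Omega$ can be joined in $\Omega$ by a path of length at most a constant times their distance, so the bound on $D^2u$ gives $u\in C^{1,1}(\overline\Omega)$.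

**Step 4: geometry of $\Sigma$.** The graph is closed in $\mathbb R^{n+1}_+$, because its points over a neighborhood of $\Gamma$ have heights tending to $0$. So it is properly embedded and therefore complete. Its closure adds exactly $\Gamma$; so $\partial\Sigma=\Gamma$. The set $\{x\notin\Omega\}\cup\{x\in\Omega,\ x_{n+1}>u\}$ is connected (join points at large heights) and is the unique unbounded component of $\mathbb R^{n+1}_+\setminus\Sigma$; the rest, $\{x\in\Omega,\ 0<x_{n+1}<u\}$, is bounded. So the prescribed normal is the upward one used throughout. This proves Theorem 1. For $f=(H_k/H_l)^{1/(k-l)}$, $K=K_k$, the hypersurface is smooth, complete and strictly $k$-convex, and the conjecture follows. $\blacksquare$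

## 9. Uniqueness by vertical translation

We prove Theorem 2. The zeroth-order coefficient (4.7) of the linearized equation has a good sign at a solution with $\nu\ge\sigma$, but the competitor $u_2$ is not known to have this property. So we translate only the solution $u_1$ of Theorem 1, for which $\nu_1\ge\sigma$.

**Step 1: translates of $u_1$ are sub- or supersolutions.** Fix $x\in\Omega$, $A=A[u_1](x)$, $\nu=\nu_1(x)$. For a constant $h>-u_1(x)$ and $t=h/u_1(x)>-1$, (4.1) gives $A[u_1+h](x)=A_t:=A+t(A-\nu I)$. The set $J$ of $t>-1$ with $\lambda(A_t)\in K$ is a relatively open interval (by convexity) containing $0$. On $J$ let $\beta(t)=F(A_t)$. Since $A-\nu I=(A_t-\nu I)/(1+t)$, $S\ge1$ and $\nu\ge\sigma$,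
$$\beta'=\frac{\beta-\nu S(A_t)}{1+t}\le\frac{\beta-\sigma}{1+t},\qquad\text{i.e. }\Big(\frac{\beta-\sigma}{1+t}\Big)'\le0,\qquad\beta(0)=\sigma .$$
So $\beta\le\sigma$ on $J\cap[0,\infty)$ and $\beta\ge\sigma$ on $J\cap(-1,0]$. In particular $J\supset(-1,0]$: a left endpoint $t_*>-1$ of $J$ would have $\lambda(A_{t_*})\in\partial K$, so $\beta\to0$ there, contradicting $\beta\ge\sigma$.

**Step 2: $u_2\le u_1$.** Suppose $h=\max(u_2-u_1)>0$, attained at $x_0\in\Omega$. There $Du_2=Du_1$, $D^2u_2\le D^2u_1$ and $u_2=u_1+h$, so $A[u_2]\le A[u_1+h]$. Hence $\lambda(A[u_1+h])\in K$, and by Step 1 $\sigma=F(A[u_2])\le F(A[u_1+h])\le\sigma$. By strict monotonicity $A[u_2]=A[u_1+h]$ at $x_0$, so $u_2$ and $u_1+h$ have the same second-order jet at $x_0$. By continuity the functions $u_2+\tau(u_1+h-u_2)$, $\tau\in[0,1]$, are admissible near $x_0$. Integrating $\frac d{d\tau}G$ along this segment, $W=u_1+h-u_2\ge0$ satisfies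
$$a^{ij}W_{ij}+b^iW_i+cW=G[u_1+h]-G[u_2]\le0,\qquad W(x_0)=0,$$
with an elliptic left side. By the strong maximum principle, which at a zero minimum needs no sign of $c$, $W\equiv0$ near $x_0$. So $\{u_2-u_1=h\}$ is open and closed in $\Omega$ and contains a component of $\Omega$, contradicting $u_1=u_2=0$ on $\Gamma$.

**Step 3: $u_2\ge u_1$.** Suppose $\min(u_2-u_1)=-h<0$, attained at $x_0\in\Omega$. Near $x_0$ we have $u_1-h>0$, because $u_1-h=u_2>0$ at $x_0$; so by Step 1 $u_1-h$ is admissible there with $G[u_1-h]\ge\sigma$. At $x_0$, $A[u_2]\ge A[u_1-h]$, so $\sigma=F(A[u_2])\ge F(A[u_1-h])\ge\sigma$ and $A[u_2]=A[u_1-h]$ at $x_0$. As before $W=u_2-u_1+h\ge0$ satisfies near $x_0$ a linear elliptic inequality with right side $G[u_2]-G[u_1-h]\le0$, and $W(x_0)=0$. So $W\equiv0$ near $x_0$, and the same contradiction follows. $\blacksquare$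

## 10. The highest point and the range $0<\sigma<1$

We prove Theorem 3. Since $f>0$ on $K$, $\sigma>0$. For $\sigma<1$ we compare with the horosphere through the highest point.

**Step 1: $\sigma\le1$.** Let $b>0$ be the maximal height on the compact set $\Sigma\cup\Gamma$, and $\mathcal M=\Sigma\cap\{x_{n+1}=b\}$. It is nonempty and compact, as $\Gamma$ lies at height $0$. Let $X_0\in\mathcal M$. The vertical ray above $X_0$ lies in the unbounded region, so the normal at $X_0$ is $e_{n+1}$. There $\nu=1$ and $\kappa_i^e\le0$, so (1.2) gives $\kappa_i\le1$ and $\sigma=f(\kappa)\le f(\mathbf 1)=1$.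

**Step 2: $\sigma\ne1$.** If $\sigma=1$, strict monotonicity gives $\kappa=\mathbf 1$ at $X_0$. Near $X_0$, $\Sigma$ is a graph $u\le b$ with $u=b$, $Du=0$, $D^2u=0$ at the projection of $X_0$. Both $u$ and the constant $b$ solve $G=1$, and the segment between them is admissible near this point because their jets agree there. So $b-u\ge0$ solves a linear elliptic equation and vanishes at an interior point; by the strong maximum principle $u\equiv b$ nearby. Hence $\mathcal M$ is open in the hyperplane $\{x_{n+1}=b\}$. Being also compact and nonempty, it would be the whole noncompact hyperplane, a contradiction. So $\sigma<1$. $\blacksquare$
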